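
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Decomposing highly edge-connected infinite graphs\\ into copies of a fixed tree}


\begin{abstract}
We prove that for every finite tree $T$ with at least one edge there is a natural number $k_\infty(T)$ such that the edge set of every $k_\infty(T)$-edge-connected infinite simple graph, of any cardinality, can be partitioned into copies of $T$. The proof takes limits of decompositions of finite graphs, which exist by the theorem of Bensmail, Harutyunyan, Le, Merker and Thomass\'e. Such limits may contain broken copies of $T$; we repair these with the help of an infinite reserve of intact copies that is set aside beforehand without destroying the edge-connectivity. We also show that the finite graphs $H$ with at least one edge for which the analogous statement holds are exactly the forests, and that $k_\infty(K_{1,m})\ge 2m-1$ for $m\ge 3$.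
\end{abstract}

\section{Introduction}

\subsection{The question}

All graphs are simple. For a graph $H$, an \emph{$H$-decomposition} of a graph $G$ is a partition of $E(G)$ into the edge sets of subgraphs of $G$ isomorphic to $H$, which we call \emph{copies} of $H$. A graph is \emph{$K$-edge-connected}, for an integer $K\ge 1$, if it has at least two vertices and $|\delta(A)|\ge K$ for every nonempty proper set $A$ of vertices, where $\delta(A)$ is the set of edges with exactly one end in $A$. In particular it is connected and all its degrees are at least~$K$.

A finite graph with a $T$-decomposition has a number of edges divisible by $m=|E(T)|$. Bar\'at and Thomassen conjectured that if $T$ is a tree and the graph is sufficiently edge-connected, this is the only obstruction. This is now a theorem.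

\begin{theorem}[Bensmail, Harutyunyan, Le, Merker, Thomass\'e \cite{BHLMT}]\label{thm:BT}
For every tree $T$ with $m\ge 1$ edges there is a natural number $k(T)\ge 1$ such that every finite simple $k(T)$-edge-connected graph whose number of edges is divisible by $m$ has a $T$-decomposition.
\end{theorem}

For an infinite connected graph the divisibility condition disappears, so one may hope that high edge-connectivity alone suffices. This is the following conjecture, taken from \cite{Merker}.

\begin{conjecture}\label{conj}
For every finite tree $T$ with at least one edge there is a natural number $k_\infty(T)$ such that every $k_\infty(T)$-edge-connected infinite simple graph has a $T$-decomposition.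
\end{conjecture}

Simplicity matters. Replace each edge of a two-way infinite path by $k$ parallel edges: the result is a $k$-edge-connected infinite multigraph in which every vertex has only two neighbors, so it contains no $K_{1,3}$ at all.

For locally finite graphs the conjecture follows from Theorem~\ref{thm:BT} by compactness (Corollary~\ref{cor:lf}). Vertices of infinite degree make the problem different, because in a limit of finite decompositions a copy of $T$ may lose edges there. Uncountable graphs add a second difficulty, since limits along sequences are then not available.

\subsection{Results}

We prove the conjecture.

\begin{theorem}\label{thm:main}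
Let $T$ be a tree with $m\ge 1$ edges and let $k=\max\{k(T),m\}$. Every $(k+m)$-edge-connected infinite simple graph has a $T$-decomposition. Hence Conjecture~\ref{conj} holds with
\[
k_\infty(T)=\max\{k(T),m\}+m .
\]
For locally finite infinite simple graphs, $k(T)$-edge-connectivity suffices.
\end{theorem}

Among all finite graphs $H$, the property in question singles out the forests.

\begin{theorem}\label{thm:class}
Let $H$ be a finite graph with at least one edge. There is a natural number $k$ such that every $k$-edge-connected infinite simple graph has an $H$-decomposition if and only if $H$ is a forest.
\end{theorem}

Finally, for stars $k_\infty(T)$ must be almost twice as large as the number of edges of $T$.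

\begin{proposition}\label{prop:lower}
For every $m\ge 3$ there is a $(2m-2)$-edge-connected, locally finite, infinite simple graph with no $K_{1,m}$-decomposition. Hence every valid value of $k_\infty(K_{1,m})$ is at least $2m-1$.
\end{proposition}

\subsection{The idea on an infinite star}\label{sec:star}

The obstacle and its remedy are already visible for $T=K_{1,2}$ and the infinite star $G$ with center $v$ and edges $e_1,e_2,\dots$. (Its edge-connectivity is only $1$, but this does not matter here.) The finite substar with edges $e_1,\dots,e_{2n}$ has a $T$-decomposition that pairs $e_i$ with $e_{n+i}$ for $i\le n$. Now let $n\to\infty$. The partner of each fixed edge $e_i$ escapes from every finite set, so in the limit each edge is alone. Every copy of $T$ has broken in two, and it has broken at the vertex $v$ of infinite degree. At a vertex $x$ of finite degree this cannot happen: from some $n$ on, all edges at $x$ are present, and a copy of $T$ cannot lose an edge at~$x$.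

To repair the damage we set aside, \emph{before} passing to finite graphs, an infinite reserve of disjoint pairs $\{b_j,c_j\}$ of edges at $v$, leaving infinitely many edges $a_1,a_2,\dots$. Suppose the limit leaves each $a_p$ alone. Complete $a_1$ with $b_1$. Now $c_1$ is alone, but it is again a single edge at $v$, so it can be treated like the $a_p$'s. If we keep the single edges in a queue, adding $a_p$ at step $p$, then the first edge in the queue at step $p$ is completed with $b_p$, and $c_p$ joins the end of the queue. The single edges are thus treated in the order $a_1,c_1,a_2,c_2,a_3,\dots$, and the resulting pairs
\[
\{a_1,b_1\},\ \{c_1,b_2\},\ \{a_2,b_3\},\ \{c_2,b_4\},\ \{a_3,b_5\},\ \dots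
\]
contain each edge exactly once. Each repair creates a new defect, but every defect is eventually repaired.

Of course the star itself is easily decomposed by hand. The point is that this procedure works without any control over the broken pieces except the knowledge of \emph{where} they are broken. The general proof has four parts.
\begin{itemize}
\item Section~\ref{sec:limit} shows that every countably infinite $k(T)$-edge-connected graph decomposes into pieces of copies of $T$ that are broken only at vertices of infinite degree. Locally finite graphs are settled at this point.
\item Section~\ref{sec:reserve} sets aside a reserve of copies of $T$, with infinitely many copies for every repair that might be needed, such that the remaining graph is still highly edge-connected.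
\item Section~\ref{sec:repair} runs the queue and proves Theorem~\ref{thm:main} for countable graphs.
\item Section~\ref{sec:uncountable} partitions every $K$-edge-connected infinite graph into countably infinite $K$-edge-connected graphs.
\end{itemize}
Theorem~\ref{thm:class} and Proposition~\ref{prop:lower} are proved in Sections~\ref{sec:forests} and~\ref{sec:lower}.

\section{Preliminaries}\label{sec:prelim}

``Countable'' means finite or countably infinite. An \emph{embedding} $\varphi\colon X\to G$ is an injective map $V(X)\to V(G)$ that sends edges to edges; we also write $\varphi$ for the induced map on edges, and $\varphi(X)$ for the image, a copy of $X$. An embedding \emph{avoids} a set of vertices or edges if no vertex or edge of its image belongs to the set.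

We use Menger's theorem in the following form, valid for infinite graphs, and include the standard proof.

\begin{lemma}[Menger]\label{lem:menger}
A graph with at least two vertices is $K$-edge-connected if and only if any two distinct vertices $x,y$ are joined by $K$ edge-disjoint paths.
\end{lemma}

\begin{proof}
Suppose that the paths exist, and let $A$ be a nonempty proper set of vertices. Choose $x\in A$ and $y\notin A$. Each of the $K$ edge-disjoint $x$--$y$ paths has an edge in $\delta(A)$, so $|\delta(A)|\ge K$.

Conversely, suppose that for some distinct vertices $x,y$ the maximum number $r$ of edge-disjoint $x$--$y$ paths is less than $K$. Fix $r$ such paths, directed from $x$ to $y$. Let us say that one can \emph{move} from $u$ to $w$ along an edge $uw$ unless one of the paths traverses it from $u$ to $w$. Let $A$ be the set of vertices reachable from $x$ by finitely many moves.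

Suppose $y\in A$, and take a sequence of moves from $x$ to $y$ without repeated vertices. Add it to the $r$ directed paths and cancel each edge that is now traversed in both directions. In the finite directed graph that remains, the out-degree minus the in-degree is $r+1$ at $x$, $-(r+1)$ at $y$, and $0$ at every other vertex; each edge is used at most once. It therefore contains $r+1$ edge-disjoint directed $x$--$y$ paths, contrary to the choice of $r$.

So $y\notin A$. By the definition of $A$, every edge of $\delta(A)$ is traversed by one of the paths in the direction out of $A$. As the paths are edge-disjoint, no path ever enters $A$. So each path has exactly one edge in $\delta(A)$, and $|\delta(A)|=r<K$. The graph is not $K$-edge-connected.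
\end{proof}

\begin{lemma}\label{lem:union}
If a graph $U$ is connected and is a union of $K$-edge-connected graphs, then $U$ is $K$-edge-connected.
\end{lemma}

\begin{proof}
Given a partition of $V(U)$ into two nonempty parts, some edge crosses it. The $K$-edge-connected graph containing that edge meets both parts, so it contributes at least $K$ crossing edges.
\end{proof}

From now on, $T$ is a tree with $m\ge 1$ edges.

\begin{definition}
A \emph{fragment} in a graph $G$ is a pair $(S,\varphi)$ consisting of a subtree $S\subseteq T$ with at least one edge and an embedding $\varphi\colon S\to G$. Its edge set is $\varphi(E(S))$. A vertex $s\in V(S)$ is \emph{open} if it is incident with an edge of $T$ outside $S$.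
\end{definition}

Since $T$ is connected, a fragment has no open vertex exactly when $S=T$, that is, when it is a complete copy of $T$.

\section{Limits of finite decompositions}\label{sec:limit}

\begin{proposition}\label{prop:limit}
Let $G$ be a countably infinite $k(T)$-edge-connected graph. Then $E(G)$ can be partitioned into the edge sets of fragments $(S,\varphi)$ such that, for every open vertex $s$ of $S$, the vertex $\varphi(s)$ has infinite degree in $G$.
\end{proposition}

We apply Theorem~\ref{thm:BT} to finite graphs $H_n$ that agree with $G$ on more and more vertices. The graph $H_n$ must be simple, $k(T)$-edge-connected, and of size divisible by $m$. An induced finite subgraph of $G$ need not be highly edge-connected, and contracting the rest of $G$ to one vertex may create parallel edges. Instead we replace the rest of $G$ by a large clique. The clique is highly edge-connected, offers a separate attachment vertex for every outgoing edge, and has edges to spare for the divisibility.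

\begin{proof}
Let $k=k(T)$, let $F$ and $I$ be the sets of vertices of finite and infinite degree in $G$, and write $V(G)=\{u_1,u_2,\dots\}$ and $Y_n=\{u_1,\dots,u_n\}$.

\medskip
\noindent\emph{The finite graphs $H_n$.} For $y\in Y_n$ let $B_n(y)$ be the set of edges of $G$ from $y$ to $V(G)\setminus Y_n$. If $y\in F$, put $B_n'(y)=B_n(y)$, a finite set. If $y\in I$, then $B_n(y)$ is infinite, and we let $B_n'(y)$ be a $k$-element subset of it. Let $C_n$ be obtained from a complete graph on
\[
N\ \ge\ \max\Bigl\{k+m,\ \sum_{y\in Y_n}|B_n'(y)|\Bigr\}
\]
new vertices by deleting $c$ edges, where $0\le c\le m-1$ (this is possible since $\binom N2\ge\binom{m+1}{2}\ge m$). Form $H_n$ from the disjoint union of $G[Y_n]$ and $C_n$ by adding, for each $y\in Y_n$ and each edge in $B_n'(y)$, an edge from $y$ to a vertex of $C_n$, with different edges attached to different vertices of $C_n$. The number $c$ is chosen such that $m$ divides $|E(H_n)|$. The graph $H_n$ is finite and simple.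

We claim that $H_n$ is $k$-edge-connected. A cut that splits $V(C_n)$ has at least $(N-1)-(m-1)\ge k$ edges in $C_n$. Any other cut is $\delta_{H_n}(A)$ for some nonempty $A\subseteq Y_n$. If $A$ contains a vertex $y\in I$, the cut contains the $k$ edges coming from $B'_n(y)$. If $A\subseteq F$, the cut consists of the edges of $G$ from $A$ to $Y_n\setminus A$ together with one edge for each element of $B_n(y)$, $y\in A$; hence $|\delta_{H_n}(A)|=|\delta_G(A)|\ge k$.

By Theorem~\ref{thm:BT}, $H_n$ has a $T$-decomposition $D_n$. For each copy of $T$ in $D_n$ fix an isomorphism from $T$ onto it.

\medskip
\noindent\emph{Passing to the limit.} For an edge $e$ of $G[Y_n]$, let the label $\ell_n(e)$ record which edge of $T$ is mapped to $e$ by the isomorphism onto the copy in $D_n$ that contains $e$, and which end is mapped to which end. There are $2m$ possible values. For two edges $e,e'$ of $G[Y_n]$ let $\varepsilon_n(e,e')=1$ if $e$ and $e'$ lie in the same copy in $D_n$, and $\varepsilon_n(e,e')=0$ otherwise. Each edge $e$ and each pair $e,e'$ of edges of $G$ thus gives a sequence that is defined for all large $n$ and takes finitely many values. There are countably many such sequences; enumerate them. Choose infinite sets $\mathbb N\supseteq J_1\supseteq J_2\supseteq\cdots$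 such that the $i$-th sequence is defined and constant on $J_i$, and choose $n_1<n_2<\cdots$ with $n_i\in J_i$. On the set $J=\{n_1,n_2,\dots\}$ all the sequences are eventually constant. From now on ``for large $n$'' means for all sufficiently large $n\in J$.

Write $e\approx e'$ if the eventual value of $\varepsilon_n(e,e')$ is $1$. On any three edges, for large $n$, the relation $\approx$ coincides with ``in the same copy in $D_n$''. So $\approx$ is an equivalence relation. Let $C$ be one of its classes. Any finite subset of $C$ lies in a single copy in $D_n$ for large $n$. Therefore $|C|\le m$, and for large $n$ the whole class $C$ lies in a single copy. Let $\psi_n$ be the fixed isomorphism from $T$ onto that copy. For large $n$ the labels of the edges of $C$ have their eventual values. The edges of $T$ recorded by these labels form a subgraph $S_C$ of $T$ with $|C|$ edges and no isolated vertices, and $\psi_n$ maps $S_C$ isomorphically onto the graph formed by the edges in $C$ and their ends. Since this restriction of $\psi_n$ is determined by the eventual labels, it does not depend on $n$. We call it $\varphi_C$; it is an embedding of $S_C$ in $G$.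

\medskip
\noindent\emph{Where the copies can break.} Let $s\in V(S_C)$ be such that $x=\varphi_C(s)$ has finite degree in $G$. Take $n\in J$ so large that $x$ and all its neighbors are in $Y_n$ and that all labels and relations on the finite set $C\cup\delta_G(\{x\})$ have their eventual values. Then $H_n$ and $G$ have the same edges at $x$. So $\psi_n$ maps every edge of $T$ at $s$ to an edge of $G$ at $x$ in the same copy as $C$, that is, to an element of $C$. Hence all edges of $T$ at $s$ belong to $S_C$.

Finally, let $S$ be a component of $S_C$ and let $s$ be an open vertex of $S$. An edge of $T$ at $s$ outside $S$ is also outside $S_C$, because $S$ is a component of $S_C$. By the previous paragraph, $\varphi_C(s)$ has infinite degree. So $(S,\varphi_C|_S)$ is a fragment of the required kind, and these fragments, for all classes $C$ and all components $S$ of $S_C$, partition $E(G)$.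
\end{proof}

\begin{corollary}\label{cor:lf}
Every locally finite, infinite, $k(T)$-edge-connected graph has a $T$-decomposition.
\end{corollary}

\begin{proof}
The graph is connected and locally finite, so it is countable, and Proposition~\ref{prop:limit} applies. No fragment can have an open vertex, so all fragments are copies of $T$.
\end{proof}

\section{A reserve that keeps the graph highly edge-connected}\label{sec:reserve}

To complete a fragment $(S,\varphi)$ at an open vertex $s$ we shall use a copy of $T$ in which $s$ is mapped to the same vertex $v=\varphi(s)$ of infinite degree, and which otherwise avoids the vertices already in use. This section provides such copies in advance. There are two tasks. The copies must exist even if finitely many edges are forbidden (Lemma~\ref{lem:avoid}). And although infinitely many of them are to be removed, the remaining graph must stay $k$-edge-connected (Lemma~\ref{lem:reserve}), because Proposition~\ref{prop:limit} will be applied to it. Both lemmas depend only on the number $m\ge 1$, not on the tree $T$; they will be used again in Section~\ref{sec:forests}.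

\subsection{Embedding trees away from finitely many edges}

If all edges at $v$ are forbidden, no tree with an edge can be embedded with a vertex at $v$. The next lemma says that only finitely many vertices $v$, all of finite degree, are affected by a finite set of forbidden edges.

\begin{lemma}\label{lem:avoid}
Let $G$ be a graph, let $F$ and $I$ be the sets of its vertices of finite and infinite degree, and let $P\subseteq E(G)$ be finite. There is a finite set $A\subseteq F$ with the following property. Let $X$ be a tree with at most $m$ edges, $t\in V(X)$, $v\in V(G)\setminus A$, and let $W\subseteq V(G)\setminus\{v\}$ be a finite set such that all degrees in $G$ are at least $|W|+|E(X)|$. Then there is an embedding $\rho\colon X\to G$ with $\rho(t)=v$ that avoids $W$ and $P$.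
\end{lemma}

\begin{proof}
Let $A_0$ be the set of vertices of $F$ incident with an edge of $P$, and let $A_j$ be the set of vertices of $F$ that can be reached from $A_0$ by a path of length at most $j$ in $G[F]$. Then $A_0\subseteq A_1\subseteq\cdots$, and each $A_j$ is finite because the vertices of $F$ have finite degree. We claim that $A=A_m$ works.

Embed $X$ vertex by vertex, starting with $\rho(t)=v$, such that each new vertex is adjacent in $X$ to an already embedded vertex that is closer to $t$. We maintain the invariant that a vertex at distance $h$ from $t$ is mapped into $I\cup(F\setminus A_{m-h})$; this holds for $t$ since $v\notin A_m$. Let $x$ be the image of a vertex at distance $h<m$ from $t$, and suppose that a neighbor of that vertex, at distance $h+1$ from $t$, is to be embedded next.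

If $x\in I$, choose a neighbor $y$ of $x$ that is not yet used, is not in $W\cup A_m$, and satisfies $xy\notin P$. Only finitely many neighbors are excluded, and $y\in I\cup(F\setminus A_{m-h-1})$.

If $x\in F\setminus A_{m-h}$, then $x\notin A_0$, so no edge at $x$ is in $P$. Moreover no neighbor of $x$ in $F$ lies in $A_{m-h-1}$, since otherwise $x\in A_{m-h}$. So we only need a neighbor of $x$ that is unused and not in $W$. At most $|W|$ neighbors are in $W$. At most $|V(X)|-1=|E(X)|$ vertices have been used, including $x$, so at most $|E(X)|-1$ neighbors of $x$ are used. As $x$ has at least $|W|+|E(X)|$ neighbors, a suitable one exists.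
\end{proof}

\subsection{Removing infinitely many subgraphs}

Removing one graph with $m$ edges decreases the size of a cut by at most $m$. Infinitely many removals, however, could empty a cut. The remedy is to make every cut pay at most once: after each removal we protect, for any two of the finitely many vertices seen so far, $k$ edge-disjoint paths between them. A cut that separates two vertices already seen is secured by protected paths. A cut that does not separate any two of them has not lost an edge yet, so it can afford the next removal.

\begin{lemma}\label{lem:reserve}
Let $k\ge 1$ and let $G$ be a countably infinite $(k+m)$-edge-connected graph. Let $\mathcal R_1,\mathcal R_2,\dots$ be families of finite subgraphs of $G$ with at most $m$ edges each, such that for every $n$ and every finite $P\subseteq E(G)$ some member of $\mathcal R_n$ has no edge in $P$. Then there are pairwise edge-disjoint subgraphs $R_n\in\mathcal R_n$ $(n\ge 1)$ such that the graph $G-\bigcup_n E(R_n)$ on the vertex set $V(G)$ is $k$-edge-connected.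
\end{lemma}

\begin{proof}
Let $V(G)=\{u_1,u_2,\dots\}$. We construct $R_1,R_2,\dots$ together with finite sets of vertices $Q_0\subseteq Q_1\subseteq\cdots$ and finite sets of edges $P_0\subseteq P_1\subseteq\cdots$ such that for all $n$:
\begin{enumerate}
\item[(i)] $R_1,\dots,R_n$ are pairwise edge-disjoint, and none of their edges is in $P_n$;
\item[(ii)] $Q_n\supseteq\{u_1,\dots,u_n\}\cup V(R_1)\cup\dots\cup V(R_n)$;
\item[(iii)] for all distinct $x,y\in Q_n$, the set $P_n$ contains the edges of $k$ edge-disjoint $x$--$y$ paths.
\end{enumerate}
Start with $Q_0=P_0=\emptyset$. Given stage $n$, choose $R_{n+1}\in\mathcal R_{n+1}$ with no edge in the finite set $P_n\cup E(R_1)\cup\dots\cup E(R_n)$, and put $Q_{n+1}=Q_n\cup\{u_{n+1}\}\cup V(R_{n+1})$.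

We claim that $G_{n+1}=G-E(R_1\cup\dots\cup R_{n+1})$ is $k$-edge-connected. Let $A$ be a nonempty proper subset of $V(G)$. If $A$ separates two vertices of $Q_n$, then by (iii) $\delta_G(A)$ contains at least $k$ edges of $P_n$, and none of these lies in $R_1,\dots,R_{n+1}$. If $A$ does not separate two vertices of $Q_n$, then no edge of $R_1,\dots,R_n$ is in $\delta_G(A)$, because all ends of these edges are in $Q_n$. So at most $|E(R_{n+1})|\le m$ edges of $\delta_G(A)$ have been removed, and at least $(k+m)-m=k$ remain.

By Lemma~\ref{lem:menger} we can choose $k$ edge-disjoint $x$--$y$ paths in $G_{n+1}$ for each pair of distinct $x,y\in Q_{n+1}$. Add the edges of all these paths to $P_n$ to obtain $P_{n+1}$. Then (i)--(iii) hold at stage $n+1$.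

Now let $x,y$ be distinct vertices. By (ii) both lie in some $Q_n$. The $k$ edge-disjoint $x$--$y$ paths in $P_n$ have no edge in any $R_j$: for $j\le n$ by (i) at stage $n$, and for $j>n$ by (i) at stage $j$, as $P_n\subseteq P_j$. So they are paths in $G-\bigcup_jE(R_j)$, which is therefore $k$-edge-connected by Lemma~\ref{lem:menger}.
\end{proof}

\section{Repairing the fragments: countable graphs}\label{sec:repair}

\begin{proposition}\label{prop:countable}
Let $k=\max\{k(T),m\}$. Every countably infinite $(k+m)$-edge-connected graph $G$ has a $T$-decomposition.
\end{proposition}

\begin{proof}
Let $I$ be the set of vertices of infinite degree in $G$. If $I=\emptyset$, use Corollary~\ref{cor:lf}. So assume $I\ne\emptyset$.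

\medskip
\noindent\emph{The reserve.} A \emph{request} is a triple $(v,t,Z)$ with $v\in I$, $t\in V(T)$, $Z\subseteq V(G)\setminus\{v\}$ and $|Z|\le m$. There are countably many requests; list them in a sequence in which each request occurs infinitely often. Let $\mathcal R_n$ be the family of the images $\rho(T)$ of all embeddings $\rho\colon T\to G$ with $\rho(t)=v$ that avoid $Z$, where $(v,t,Z)$ is the $n$-th request in the list.

We check the hypothesis of Lemma~\ref{lem:reserve}. Let $P\subseteq E(G)$ be finite. All degrees in $G$ are at least $k+m\ge 2m\ge|Z|+m$ (this is where $k\ge m$ is used), and the set $A$ of Lemma~\ref{lem:avoid} contains no vertex of $I$. So that lemma gives an embedding $\rho\colon T\to G$ with $\rho(t)=v$ that avoids $Z$ and $P$; its image is a member of $\mathcal R_n$ with no edge in $P$.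

Lemma~\ref{lem:reserve} yields pairwise edge-disjoint $R_j\in\mathcal R_j$. For each $j$ fix an embedding $\rho_j$ with $R_j=\rho_j(T)$ as in the definition of $\mathcal R_j$. Then
\begin{enumerate}
\item[(R)] for every request $(v,t,Z)$ there are infinitely many $j$ with $\rho_j(t)=v$ and $V(R_j)\cap Z=\emptyset$,
\end{enumerate}
and $G^*=G-\bigcup_jE(R_j)$, on the vertex set $V(G)$, is $k$-edge-connected.

\medskip
\noindent\emph{The fragments.} Call a fragment $(S,\varphi)$ in $G$ \emph{admissible} if $\varphi(s)\in I$ for every open vertex $s$ of $S$. Since $k\ge k(T)$, Proposition~\ref{prop:limit} applies to $G^*$, and vertices of infinite degree in $G^*$ belong to $I$. So $E(G^*)$ is partitioned into the edge sets of admissible fragments $\Phi_1,\Phi_2,\dots$.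

\medskip
\noindent\emph{The queue.} We maintain a finite queue of admissible fragments, initially empty. At step $p=1,2,\dots$ we append $\Phi_p$ (if it exists) at the end of the queue; then, if the queue is nonempty, we remove its first fragment and \emph{process} it as described below. Processing outputs one copy of $T$ and may append finitely many new admissible fragments at the end of the queue. It uses finitely many of the reserved copies $R_j$, which are then called \emph{touched}; no $R_j$ is used twice. So at every moment only finitely many $R_j$ have been touched.

\medskip
\noindent\emph{Processing a fragment $(S,\varphi)$.} If $S=T$, output $\varphi(T)$. Now let $S\ne T$. Every component of $T-E(S)$ contains exactly one vertex of $S$; let $B_s$ be the component containing $s\in V(S)$. Let $s_1,\dots,s_r$ be the vertices $s$ of $S$ with $E(B_s)\neq\emptyset$. These are the open vertices, so $r\ge 1$ and $\varphi(s_i)\in I$ for all $i$. We attach images of the missing branches $B_{s_1},\dots,B_{s_r}$ one at a time. Put $\varphi_0=\varphi$, and for $i=1,\dots,r$ do the following.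
\begin{itemize}
\item The embedding $\varphi_{i-1}$ is defined on $S\cup B_{s_1}\cup\dots\cup B_{s_{i-1}}$. Let $v=\varphi(s_i)$ and let $Z$ be the set of vertices of the image of $\varphi_{i-1}$ other than $v$. The domain of $\varphi_{i-1}$ omits at least one of the $m+1$ vertices of $T$, since $B_{s_i}$ has an edge. So $|Z|\le m-1$, and $(v,s_i,Z)$ is a request.
\item By (R) there is an untouched $R_j$ with $\rho_j(s_i)=v$ and $V(R_j)\cap Z=\emptyset$. Touch it and let $\varphi_i=\varphi_{i-1}\cup\rho_j|_{B_{s_i}}$. This is an embedding: the two maps agree on $s_i$, the only vertex in both domains, and $\rho_j$ maps the other vertices of $B_{s_i}$ injectively to vertices outside $Z\cup\{v\}$.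
\item The rest of $R_j$ is the image under $\rho_j$ of the subtree $S'$ of $T$ with edge set $E(T)\setminus E(B_{s_i})$. It is indeed a subtree, the union of $S$ and the branches $B_s$ with $s\ne s_i$, and it has an edge since $E(S)\ne\emptyset$. Its only open vertex is $s_i$, and $\rho_j(s_i)=v\in I$. So $(S',\rho_j|_{S'})$ is an admissible fragment. Append it to the queue.
\end{itemize}
After $i=r$, output the copy $\varphi_r(T)$ of $T$.

For example, if $T$ is the path $t_0t_1t_2t_3$ and $S$ is its middle edge, then $r=2$. The first repair takes the edge $\rho_j(t_0t_1)$ from a copy $R_j$ that meets the fragment only in $\rho_j(t_1)=\varphi(t_1)$ and returns the path $\rho_j(t_1t_2t_3)$ to the queue. The second repair works in the same way at $\varphi(t_2)$.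

\medskip
\noindent\emph{The result is a $T$-decomposition.} Between any two steps, the output copies, the fragments in the queue, the fragments $\Phi_p$ not yet appended and the untouched $R_j$ are pairwise edge-disjoint and together cover $E(G)$. This holds initially, because the $\Phi_p$ partition $E(G^*)$ and the $R_j$ partition the remaining edges. It is preserved by processing, because the edges of a touched $R_j$ are split between the output copy and the new fragment. The queue is always finite, and each step removes the first item if there is one; so every fragment that enters the queue is eventually processed. Hence every edge of $G^*$ and every edge of a touched $R_j$ ends up in exactly one output copy. The output copies and the $R_j$ that are never touched form a $T$-decomposition of $G$.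
\end{proof}

\section{Uncountable graphs}\label{sec:uncountable}

Both the limit in Section~\ref{sec:limit} and the queue in Section~\ref{sec:repair} need countability. We now reduce arbitrary infinite graphs to countably infinite ones, without any loss of edge-connectivity.

\subsection{Partitioning into countable graphs}

\begin{lemma}\label{lem:countablepieces}
For every $K\ge 1$, the edge set of every $K$-edge-connected graph can be partitioned into the edge sets of countable $K$-edge-connected subgraphs.
\end{lemma}

The natural plan is to exhaust $G$ by an increasing chain of smaller induced subgraphs $G[W_\alpha]$ and to treat the layers $G[W_{\alpha+1}]-E(G[W_\alpha])$ by induction on cardinality. The danger is that a layer has small cuts. Consider two vertices $x,y\in W_\alpha$ and a maximal family of edge-disjoint $x$--$y$ paths in $G$. If the family has at most $|W_\alpha|$ members, we make sure that all its paths are in $G[W_\alpha]$; then $x$ and $y$ lie in different components of the layer. If it has more than $|W_\alpha|$ members, some of them avoid $E(G[W_\alpha])$ altogether, and we put $K$ of those into the layer. To arrange the first alternative we let the vertices be ordinals and use them at the same time as indices of paths. As usual, a cardinal is identified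 with the least ordinal of that cardinality, and an ordinal is the set of smaller ordinals.

\begin{proof}
We use induction on $\kappa=|V(G)|$. If $\kappa\le\aleph_0$, take $G$ itself. Let $\kappa>\aleph_0$ and assume $V(G)=\kappa$.

\medskip
\noindent\emph{Closed sets.} For each unordered pair of distinct vertices $x,y$ use Lemma~\ref{lem:menger} and Zorn's lemma to choose an inclusion-maximal family $\mathcal P(x,y)$ of edge-disjoint $x$--$y$ paths that contains at least $K$ paths. Let $\lambda(x,y)$ be its cardinality. Since $|E(G)|\le\kappa$, we have $K\le\lambda(x,y)\le\kappa$. Write $\mathcal P(x,y)=\{P_i(x,y):i<\lambda(x,y)\}$ with distinct paths $P_i(x,y)$.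

Call $W\subseteq\kappa$ \emph{closed} if $V(P_i(x,y))\subseteq W$ for all distinct $x,y\in W$ and all $i\in W$ with $i<\lambda(x,y)$. The union of a chain of closed sets is closed, since $x$, $y$ and $i$ lie in a common member of the chain. Every $X\subseteq\kappa$ is contained in a least closed set $\mathrm{cl}(X)=\bigcup_{n<\omega}X_n$, where $X_0=X$ and $X_{n+1}$ is the union of $X_n$ and all $V(P_i(x,y))$ with distinct $x,y\in X_n$, $i\in X_n$ and $i<\lambda(x,y)$. These are finite sets, indexed by triples from $X_n$, so $|X_{n+1}|\le|X_n|+\aleph_0$. Hence $|\mathrm{cl}(X)|\le|X|+\aleph_0$.

\medskip
\noindent\emph{The chain.} Let $W_0=\mathrm{cl}(\omega)$, let $W_\delta=\bigcup_{\alpha<\delta}W_\alpha$ for limit ordinals $\delta<\kappa$, and let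
\[
W_{\alpha+1}=\mathrm{cl}\bigl(W_\alpha\cup\{\alpha\}\cup U_\alpha\bigr),
\]
where $U_\alpha$ is defined as follows. For each pair of distinct $x,y\in W_\alpha$ with $\lambda(x,y)>|W_\alpha|$ choose $K$ paths of $\mathcal P(x,y)$ that contain no edge of $G[W_\alpha]$, and let $U_\alpha$ be the union of the vertex sets of all chosen paths. Such paths exist: $W_\alpha$ is infinite, so $G[W_\alpha]$ has at most $|W_\alpha|<\lambda(x,y)$ edges, each of them lies in at most one path of $\mathcal P(x,y)$, and $\lambda(x,y)$ is infinite. Note that $|U_\alpha|\le|W_\alpha|$.

By induction on $\alpha<\kappa$, every $W_\alpha$ is closed, $\omega\cup\alpha\subseteq W_\alpha$, and $|W_\alpha|=|\alpha|+\aleph_0<\kappa$. As $|\alpha|+\aleph_0=\max\{|\alpha|,\omega\}\subseteq\omega\cup\alpha$, every ordinal $i<|W_\alpha|$ belongs to $W_\alpha$. For distinct $x,y\in W_\alpha$ this implies the following.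
\begin{enumerate}
\item[(a)] If $\lambda(x,y)\le|W_\alpha|$, then all paths of $\mathcal P(x,y)$ are contained in $G[W_\alpha]$, since $W_\alpha$ is closed and contains all their indices. By the maximality of $\mathcal P(x,y)$ there is no $x$--$y$ path in $G-E(G[W_\alpha])$.
\item[(b)] If $\lambda(x,y)>|W_\alpha|$, then $Q_\alpha=G[W_{\alpha+1}]-E(G[W_\alpha])$ contains $K$ edge-disjoint $x$--$y$ paths, by the choice of $U_\alpha$.
\item[(c)] The paths $P_0(x,y),\dots,P_{K-1}(x,y)$ are contained in $G[W_\alpha]$. So $G[W_\alpha]$ is $K$-edge-connected by Lemma~\ref{lem:menger}.
\end{enumerate}

\medskip
\noindent\emph{The layers.} We have $\bigcup_{\alpha<\kappa}W_\alpha=\kappa$. For each edge, consider the least $\beta$ such that $W_\beta$ contains both its ends. By the definition at limits, $\beta$ is $0$ or a successor. So $E(G)$ is the disjoint union of $E(G[W_0])$ and the sets $E(Q_\alpha)$, $\alpha<\kappa$. The graph $G[W_0]$ is countable, and it is $K$-edge-connected by (c). It remains to treat a component $D$ of some $Q_\alpha$ that has at least one edge. We show that $D$ is $K$-edge-connected. Let $V(D)=A\cup B$ be a partition into nonempty sets.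

Suppose first that there are $x\in A\cap W_\alpha$ and $y\in B\cap W_\alpha$. They are joined by a path in $D\subseteq G-E(G[W_\alpha])$, so (a) excludes $\lambda(x,y)\le|W_\alpha|$. By (b) there are $K$ edge-disjoint $x$--$y$ paths in $Q_\alpha$. They lie in the component $D$, and each of them has an edge between $A$ and $B$.

Otherwise one of the two sets, say $A$, is disjoint from $W_\alpha$. Then every edge of $G[W_{\alpha+1}]$ with exactly one end in $A$ is not an edge of $G[W_\alpha]$. So it belongs to $Q_\alpha$, hence to $D$, and its other end is in $B$. The number of edges of $D$ between $A$ and $B$ is therefore $|\delta_{G[W_{\alpha+1}]}(A)|$, which is at least $K$ by (c) for $\alpha+1$.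

Thus $D$ is $K$-edge-connected and has at most $|W_{\alpha+1}|<\kappa$ vertices. The induction hypothesis applies to $D$.
\end{proof}

\subsection{Absorbing finite pieces}

Some of the pieces just obtained may be finite. Their numbers of edges need not be divisible by $m$, so they must be merged into infinite ones.

\begin{lemma}\label{lem:infinitepieces}
If $G$ is infinite and $K$-edge-connected, then $E(G)$ can be partitioned into the edge sets of countably infinite $K$-edge-connected subgraphs.
\end{lemma}

\begin{proof}
Let $\mathcal D$ be the set of subgraphs from Lemma~\ref{lem:countablepieces} and let $\mathcal D_f$ be the set of its finite members. Let $\Gamma$ be the graph on $\mathcal D_f$ in which two members are adjacent if they share a vertex. By Zorn's lemma choose a maximal family $\mathfrak M$ of pairwise disjoint countably infinite subsets of $\mathcal D_f$ that induce connected subgraphs of $\Gamma$, and let $\mathcal L=\mathcal D_f\setminus\bigcup\mathfrak M$. An infinite connected graph contains a countably infinite connected subgraph; so, by maximality, all components of $\Gamma[\mathcal L]$ are finite.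

Call the infinite members of $\mathcal D$ and the graphs $\bigcup M$ with $M\in\mathfrak M$ the \emph{big pieces}. Each $\bigcup M$ is connected and countable and has infinitely many edges, hence infinitely many vertices. So all big pieces are countably infinite, and they are $K$-edge-connected by Lemma~\ref{lem:union}.

Let $\mathcal C$ be (the vertex set of) a component of $\Gamma[\mathcal L]$. The graph $U_{\mathcal C}=\bigcup\mathcal C$ is finite, and it is $K$-edge-connected by Lemma~\ref{lem:union}. As $G$ is infinite and connected, some edge $e$ of $G$ has exactly one end in $V(U_{\mathcal C})$. Let $D$ be the member of $\mathcal D$ containing $e$; it shares a vertex with a member of $\mathcal C$. If $D$ were in $\mathcal L$, then $D\in\mathcal C$, and both ends of $e$ would be in $V(U_{\mathcal C})$. So $D\notin\mathcal L$, which means that $D$ is contained in a big piece. Thus $U_{\mathcal C}$ shares a vertex with some big piece; assign $\mathcal C$ to one such big piece.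

Members of $\mathcal L$ sharing a vertex are adjacent in $\Gamma$. So every vertex of $G$ lies in $U_{\mathcal C}$ for at most one $\mathcal C$, and hence only countably many $\mathcal C$ are assigned to each big piece. Add to each big piece the graphs $U_{\mathcal C}$ of all $\mathcal C$ assigned to it. The resulting graphs are connected and countably infinite, and their edge sets partition $E(G)$. By Lemma~\ref{lem:union} they are $K$-edge-connected.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be infinite and $(k+m)$-edge-connected. Apply Lemma~\ref{lem:infinitepieces} with $K=k+m$ and decompose each of the resulting countably infinite graphs by Proposition~\ref{prop:countable}. The statement about locally finite graphs is Corollary~\ref{cor:lf}.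
\end{proof}

\section{Forests, and only forests}\label{sec:forests}

\begin{proof}[Proof of Theorem~\ref{thm:class}: forests have the property]
Let $H$ be a forest with $m\ge 1$ edges. Isolated vertices of $H$ can be disregarded, since only edges are partitioned and an infinite graph has enough vertices to add isolated ones to each copy. So let $H$ have no isolated vertices, and let $X_1,\dots,X_c$ be its components. If $c=1$, use Theorem~\ref{thm:main}. Let $c\ge 2$. Every component has an edge, so $c\le m$, and each $X_i$ has at most $m-1$ edges and at most $m$ vertices.

Let $T$ be a tree with $m$ edges obtained by choosing one vertex in each $X_i$ and identifying the chosen vertices. A $T$-decomposition splits into copies of $X_1,\dots,X_c$. These are not yet arranged into disjoint unions, and again a reserve helps. Put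
\[
k'=\max\{k(T),m\}+m\qquad\text{and}\qquad K=k'+m\ \ge\ 3m .
\]
We show that every $K$-edge-connected infinite graph $G$ has an $H$-decomposition. By Lemma~\ref{lem:infinitepieces} we may assume that $G$ is countably infinite.

\medskip
\noindent\emph{The reserve.} The requests are now the sets $Z\subseteq V(G)$ with $|Z|\le m$. We claim that for every request $Z$ and every finite $P\subseteq E(G)$ there is a copy of $H$ in $G$ avoiding $Z$ and $P$. Let $A$ be the finite set of Lemma~\ref{lem:avoid}, and embed $X_1,\dots,X_c$ one after another. When $X_i$ is to be embedded, let $W$ be the union of $Z$ and the set of vertices used so far, and choose a vertex $v\in V(G)\setminus(A\cup W)$ as the image of a vertex of $X_i$. As $|V(H)|=m+c$,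
\[
|W|+|E(X_i)|\le m+\bigl(m+c-|V(X_i)|\bigr)+|E(X_i)|=2m+c-1\le 3m-1<K ,
\]
so Lemma~\ref{lem:avoid} gives an embedding of $X_i$ that avoids $W$ and $P$. This proves the claim. List the countably many requests such that each occurs infinitely often, and apply Lemma~\ref{lem:reserve} with $k'$ in place of $k$ to the families of copies of $H$ avoiding the requested sets. We obtain pairwise edge-disjoint copies $R_1,R_2,\dots$ of $H$ such that for every $Z$ with $|Z|\le m$ infinitely many $R_j$ avoid $Z$, and such that $G^*=G-\bigcup_jE(R_j)$ is $k'$-edge-connected. For each $j$ fix an isomorphism from $H$ to $R_j$.

\medskip
\noindent\emph{Completion.} By Theorem~\ref{thm:main}, $G^*$ has a $T$-decomposition. Since $G^*$ is countable, this decomposition splits into countably many copies of $X_1,\dots,X_c$, each labeled with its index $i$. Run the queue of Section~\ref{sec:repair} with these copies in place of the fragments. To process a copy $X$ of $X_i$, take an untouched $R_j$ avoiding $V(X)$, which exists because $|V(X)|\le m$ and only finitely many $R_j$ have been touched. Output the union of $X$ and all components of $R_j$ except the one corresponding to $X_i$. This is a copy of $H$, since $X$ is disjoint from $R_j$. Append the remaining component of $R_j$, a copy of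 $X_i$ labeled $i$, to the queue. As before, every item of the queue is eventually processed, and between any two steps the output copies, the items in the queue, the copies not yet appended and the untouched $R_j$ partition $E(G)$. So the output copies and the never-touched $R_j$ form an $H$-decomposition of $G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}: graphs with cycles fail]
Let $H$ contain a cycle of length $g$, and let $k\ge 1$. We construct a $k$-edge-connected infinite graph in which all cycles are longer than $g$. Let $G_0$ consist of two isolated vertices. Obtain $G_{n+1}$ from $G_n$ by adding, for each pair of distinct vertices of $G_n$, $k$ internally disjoint new paths of length $g+1$ between them, and let $G=\bigcup_nG_n$. The graph $G$ is simple and infinite. Any two of its vertices lie in some $G_n$, so they are joined by $k$ edge-disjoint paths in $G_{n+1}$; hence $G$ is $k$-edge-connected.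

Given a cycle in $G$, take the least $n$ such that it is contained in $G_{n+1}$. It contains an edge of a path added in the construction of $G_{n+1}$. The inner vertices of this path have degree $2$ in $G_{n+1}$, so the cycle contains the whole path and has length greater than $g$. Thus $G$ contains no copy of $H$, and, having edges, it has no $H$-decomposition.
\end{proof}

\section{A lower bound for stars}\label{sec:lower}

If $K_{1,m}$ decomposes a graph and each edge is directed from the center of its star to the leaf, then all out-degrees are multiples of $m$. In a $(2m-2)$-regular graph the only possibilities are $0$ and $m$, while the average out-degree, suitably understood, should be $m-1$. So a fraction of about $1/m$ of the vertices must have out-degree $0$, and these are pairwise nonadjacent. If the vertex set is partitioned into cliques of size $2m-2$, this is impossible, since a set of pairwise nonadjacent vertices contains at most one vertex from each clique and $1/(2m-2)<1/m$ for $m\ge 3$. It remains to join infinitely many such cliques to a highly edge-connected graph in which averages make sense.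

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $m\ge 3$ and $d=2m-2\ge 4$, and let $L$ be the lattice graph on $\mathbb Z^{m-1}$, in which two points are adjacent if they differ by $1$ in one coordinate and agree in the others. It is $d$-regular, and its dimension $m-1$ is at least $2$. Let $G$ be obtained from $L$ by replacing each lattice point by a clique $K_d$ and attaching the $d$ lattice edges at this point to the $d$ different vertices of the clique. The graph $G$ is simple, infinite and $d$-regular.

\medskip
\noindent\emph{$L$ is $d$-edge-connected.} Let $S$ be a nonempty proper set of vertices of $L$ with $\delta(S)$ finite. Outside a box containing all ends of the edges in $\delta(S)$ the lattice is connected, as the dimension is at least $2$. So $S$ or its complement is finite; by symmetry let $S$ be finite, and let $p\in S$. Each of the $m-1$ lattice lines through $p$ leaves $S$ in both directions, so it contains at least two edges of $\delta(S)$. Different lines have no edge in common, and therefore $|\delta(S)|\ge 2(m-1)=d$.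

\medskip
\noindent\emph{$G$ is $d$-edge-connected.} Let $A$ be a nonempty proper subset of $V(G)$. If $A$ splits no clique, then $\delta(A)$ corresponds to a cut of $L$ and has at least $d$ edges. If $A$ splits some clique into parts of sizes $a$ and $d-a$ with $2\le a\le d-2$, then $|\delta(A)|\ge a(d-a)\ge 2(d-2)\ge d$.

Otherwise, possibly after replacing $A$ by its complement, there is a clique $Q$ with $Q\cap A=\{x\}$ for some $x$. This gives $d-1$ edges of $\delta(A)$ inside $Q$. Suppose there is no further edge in $\delta(A)$. Let $xx'$ be the edge leaving $Q$ at $x$, and let $Q'$ be the clique containing $x'$. Since $xx'\notin\delta(A)$, we have $x'\in A$, and since no edge of $Q'$ is in $\delta(A)$, we have $Q'\subseteq A$. As $L$ is $d$-edge-connected and $d\ge 2$, the graph $L$ minus the edge corresponding to $xx'$ is connected, so it contains a path from the point of $Q'$ to the point of $Q$. It lifts to a path in $G$ that starts in $Q'$, ends as soon as it reaches $Q$, and does not use $xx'$. As $xx'$ is the only edge leaving $Q$ at $x$, this path ends in $Q\setminus\{x\}$, outside $A$. Since it starts in $A$, it contains an edge of $\delta(A)$. But it uses no edge inside $Q$, a contradiction. So $|\delta(A)|\ge d$.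

\medskip
\noindent\emph{$G$ has no $K_{1,m}$-decomposition.} Suppose there is one, and direct each edge from the center of its star to the leaf. Every out-degree is a multiple of $m$ and at most $d<2m$, so it is $0$ or $m$. Two vertices of out-degree $0$ cannot be adjacent, so each clique contains at most one of them. Consider a cubical box of $n^{m-1}$ lattice points, with side length $n$, and the vertices of the corresponding $n^{m-1}$ cliques. Their total out-degree is at least
\[
n^{m-1}(d-1)m=n^{m-1}(2m^2-3m).
\]
On the other hand it is at most the number of edges with at least one end in these cliques, which is half the sum of the degree sum $n^{m-1}d^2$ and the number $2(m-1)n^{m-2}$ of edges leaving the box: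
\[
\tfrac12\bigl(n^{m-1}d^2+2(m-1)n^{m-2}\bigr)=n^{m-1}(2m^2-4m+2)+(m-1)n^{m-2}.
\]
Divide by $n^{m-1}$ and let $n\to\infty$. This gives $2m^2-3m\le 2m^2-4m+2$, that is, $m\le 2$, a contradiction.

Since $G$ is $K$-edge-connected for every $K\le 2m-2$, every valid value of $k_\infty(K_{1,m})$ is at least $2m-1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHLMT}
J.~Bensmail, A.~Harutyunyan, T.-N.~Le, M.~Merker, S.~Thomass\'e,
\emph{A proof of the Bar\'at--Thomassen conjecture},
J. Combin. Theory Ser. B \textbf{124} (2017), 39--55.

\bibitem{Merker}
M.~Merker,
\emph{Decomposing highly edge-connected graphs into homomorphic copies of a fixed tree},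
arXiv:1603.00198 (2016).

\end{thebibliography}

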